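\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Frobenius--Tschirnhausen ampleness of generalized Grassmannians}


\begin{abstract}
Let $X$ be a smooth projective variety in characteristic $p>0$ with Frobenius morphism $F$, and let $\mathcal E_X=(F_*\mathcal O_X/\mathcal O_X)^\vee$. Cheng and \"Ozavc{\i} determined when $\mathcal E_X$ is ample for generalized Grassmannians $X=\mathbf G/\mathbf P$ of classical type and of type $\mathrm G_2$, and conjectured that $\mathcal E_X$ is ample in the remaining exceptional types when $p>5$. We prove the conjecture, for every $p$ in types $\mathrm E_6,\mathrm E_7,\mathrm E_8$ and for $p\ge3$ in type $\mathrm F_4$. More precisely, we compute the trivial part of $\mathcal E_X$ on a Schubert line in terms of the Lie algebra generated by the Lie algebras of the stabilizers of the points of that line. We deduce a complete classification of the pairs $(\mathbf G,\mathbf P)$, with $\mathbf G$ simple and $\mathbf P$ a reduced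 parabolic subgroup, for which $\mathcal E_{\mathbf G/\mathbf P}$ is ample.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be an algebraically closed field of characteristic $p>0$, let $X$ be a smooth projective variety over $K$, and let $F\colon X\to X$ be its Frobenius morphism. Since $X$ is smooth, $F$ is finite and flat, and $\mathcal O_X$ is a subbundle of the vector bundle $F_*\mathcal O_X$. The \emph{Frobenius--Tschirnhausen bundle} of $X$ is
\[
\mathcal E_X=(F_*\mathcal O_X/\mathcal O_X)^\vee ,
\]
and $X$ is called \emph{Frobenius--Tschirnhausen ample} if $\mathcal E_X$ is an ample vector bundle; see \cite{CO}.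

To see what this condition measures, restrict to a smooth rational curve $C\subset X$. The preimage $\Gamma=F^{-1}(C)$ is an infinitesimal thickening of $C$, cut out by the $p$-th powers of the equations of $C$; we call it the \emph{Frobenius neighborhood} of $C$. We shall see in Section~\ref{sec:line} that $\mathcal E_X|_C$ is ample if and only if every global function on $\Gamma$ is constant. Two surfaces show both behaviors.
\begin{itemize}
\item Let $X=\mathbb P^2$ with homogeneous coordinates $[x:z:y]$, and let $C=\{y=0\}$. Then $\Gamma=\{y^p=0\}$. Projection from the point $[0:0:1]\notin\Gamma$ makes $\mathcal O_\Gamma$ an $\mathcal O_C$-module, and $\mathcal O_\Gamma=\bigoplus_{i=0}^{p-1}\mathcal O_C(-i)\,y^i$. So only constants are global.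
\item Let $X=\mathbb P^1\times\mathbb P^1$ and let $C$ be a fiber of one of the two projections. Then $\Gamma\cong C\times\operatorname{Spec}K[t]/(t^p)$, where $t$ is a local coordinate on the base of the projection, and $t$ is a nonconstant function. So $\mathcal E_X$ is not ample.
\end{itemize}
The second example has an analogue for every homogeneous space $\mathbf G/\mathbf P$ of Picard rank at least $2$ (Section~\ref{subsec:nonmax}). So it is natural to look at rank $1$: a \emph{generalized Grassmannian} is $X=\mathbf G/\mathbf P$ with $\mathbf G$ a simple algebraic group over $K$ and $\mathbf P$ a reduced maximal parabolic subgroup. One would guess that these behave like $\mathbb P^2$. They almost do, but small characteristics interfere.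

Cheng and \"Ozavc{\i} \cite{CO} show that a generalized Grassmannian of classical type or of type $\mathrm G_2$ is Frobenius--Tschirnhausen ample except in the following cases, in which it is not:
\begin{itemize}
\item the Grassmannian $\mathbf{SGr}(j,2m)$, $2\le j\le m$, of isotropic $j$-spaces in a symplectic space of dimension $2m$, for $p=2$;
\item the Grassmannian $\mathbf{OGr}(m-1,2m+1)$, $m\ge2$, of $(m-1)$-spaces on which a nondegenerate quadratic form $q$ in $2m+1$ variables vanishes identically, for $p=2$; here nondegenerate means that the radical of the polar form of $q$ is one-dimensional and $q$ is nonzero on it;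
\item the $\mathrm G_2$-Grassmannian, that is, the adjoint variety $\mathbf G/\mathbf P$ of $\mathrm G_2$, with $\mathbf P$ attached to the long simple root, for $p\in\{2,3\}$.
\end{itemize}
They conjecture that in the remaining types $\mathrm E_6,\mathrm E_7,\mathrm E_8,\mathrm F_4$ all generalized Grassmannians are Frobenius--Tschirnhausen ample as soon as $p>5$. We prove this, with better bounds.

\begin{theorem}\label{thm:conj}
Let $\mathbf G$ be of type $\mathrm E_6$, $\mathrm E_7$ or $\mathrm E_8$ with $p$ arbitrary, or of type $\mathrm F_4$ with $p\ge3$. Then $\mathcal E_{\mathbf G/\mathbf P}$ is ample for every reduced maximal parabolic subgroup $\mathbf P$. In particular, the conjecture of \cite{CO} holds.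
\end{theorem}

The proof gives an exact criterion. Let $\mathbf P$ be the reduced maximal parabolic attached to the simple root $\alpha$; this means that the simple roots of its Levi subgroup are the simple roots other than $\alpha$. Assume, as we may (Section~\ref{sec:notation}), that $\mathbf G$ is simply connected. Let $x_0\in X$ be the base point, let $B\subset\mathbf P$ be a Borel subgroup, and let $P_\alpha\supset B$ be the minimal parabolic subgroup attached to $\alpha$, that is, the one over $B$ that is not contained in $\mathbf P$. Let $\ell=P_\alpha x_0\cong\mathbb P^1$ be the Schubert line. Let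
\[
\mathfrak h\subset\mathfrak g=\operatorname{Lie}\mathbf G
\]
be the Lie subalgebra generated by the subspaces $\operatorname{Ad}(h)\operatorname{Lie}\mathbf P$, $h\in P_\alpha(K)$, that is, by the Lie algebras of the stabilizers of all points of $\ell$.

\begin{theorem}\label{thm:crit}
For every generalized Grassmannian $X=\mathbf G/\mathbf P$ the bundle $\mathcal E_X$ is nef, and
\[
\mathcal E_X|_\ell\;\cong\;\mathcal O_\ell^{\,\oplus(p^{c}-1)}\oplus(\text{an ample bundle}),\qquad c=\dim\mathfrak g/\mathfrak h .
\]
The bundle $\mathcal E_X$ is ample if and only if $\mathfrak h=\mathfrak g$.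
\end{theorem}

Computing $\mathfrak h$ far enough to decide whether $\mathfrak h=\mathfrak g$ yields the classification. Simple roots are numbered as in Bourbaki.

\begin{theorem}\label{thm:class}
Let $\mathbf G$ be simple with root system $\Phi$, and let $\mathbf P\ne\mathbf G$ be a reduced parabolic subgroup. Then $\mathcal E_{\mathbf G/\mathbf P}$ is ample if and only if $\mathbf P$ is maximal, attached to a simple root $\alpha$ such that $(\Phi,\alpha,p)$ is \emph{not} one of the following:
\begin{enumerate}
\item[\textup{(i)}] $\mathrm C_m$, $m\ge2$, $\alpha=\alpha_j$ with $j\ge2$, $p=2$;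
\item[\textup{(ii)}] $\mathrm B_m$, $m\ge2$, $\alpha=\alpha_{m-1}$, $p=2$;
\item[\textup{(iii)}] $\mathrm F_4$, $\alpha\in\{\alpha_2,\alpha_3\}$, $p=2$;
\item[\textup{(iv)}] $\mathrm G_2$, $\alpha$ the long simple root, $p\in\{2,3\}$.
\end{enumerate}
\end{theorem}

Cases (i), (ii), (iv) are the exceptions of \cite{CO} listed above: $\mathbf{SGr}(j,2m)$ belongs to the root $\alpha_j$ of $\mathrm C_m$, and $\mathbf{OGr}(m-1,2m+1)$ to the root $\alpha_{m-1}$ of $\mathrm B_m$. In types $\mathrm E_6,\mathrm E_7,\mathrm E_8,\mathrm F_4$ the only generalized Grassmannians that are not Frobenius--Tschirnhausen ample are the two in (iii), in characteristic $2$.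

The four cases have a common description. In a Chevalley basis $[e_\beta,e_\gamma]=\pm(r+1)e_{\beta+\gamma}$ whenever $\beta+\gamma$ is a root, where $r+1\in\{1,2,3\}$ depends on $\beta$ and $\gamma$. The exceptions are the cases in which \emph{$p$ divides one of the numbers $r+1$, and the Dynkin diagram with the vertex $\alpha$ removed has a connected component consisting of short simple roots}. (In simply laced types $r+1=1$ always, so there are none.) The proof in Section~\ref{sec:class} works with this description.

\medskip
\noindent\textbf{The idea.} Because $X$ is homogeneous, ampleness of $\mathcal E_X$ can be tested on the single line $\ell$. There it becomes a question about functions $f$ on the Frobenius neighborhood $\Gamma$ of $\ell$. Let $\mathbf G_1$ be the kernel of the Frobenius morphism of $\mathbf G$. It acts on $\Gamma$ and moves points of $\ell$ in all infinitesimal directions, so $f$ is determined by the functions $g\mapsto f(gx)$ on $\mathbf G_1$, $x\in\ell$. Since $\ell$ is projective and $\mathbf G_1$ is affine, \emph{this function does not depend on $x$}. Hence it is invariant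 under the infinitesimal stabilizer of every point of $\ell$, and so under the Lie algebra $\mathfrak h$ that these stabilizers generate. If $\mathfrak h=\mathfrak g$, then $f$ is constant. The algebra $\mathfrak h$ contains all simple root vectors, and these generate the positive root vectors as long as the numbers $r+1$ do not vanish in $K$.

\section{Notation and standard facts}\label{sec:notation}

\subsection*{Groups and roots}
Let $\mathbf G$ be simple and $\mathbf P$ a reduced parabolic. Let $\widetilde{\mathbf G}\to\mathbf G$ be the simply connected cover, with central, possibly nonreduced, kernel $Z$, and let $\widetilde{\mathbf P}$ be the reduced parabolic lying over $\mathbf P$. Since $Z$ lies in every maximal torus of $\widetilde{\mathbf G}$, it lies in $\widetilde{\mathbf P}$, so $\widetilde{\mathbf P}/Z=\mathbf P$ and $\widetilde{\mathbf G}/\widetilde{\mathbf P}=\mathbf G/\mathbf P$. From now on \emph{$\mathbf G$ is simply connected}.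

Fix a maximal torus $T$ with root system $\Phi$ and a system of simple roots. For $\beta\in\Phi$ and a simple root $\sigma$, let $c_\sigma(\beta)$ be the coefficient of $\sigma$ in $\beta$. Let $B\supset T$ be the Borel subgroup whose roots are the \emph{negative} roots. Fix a simple root $\alpha$. Except in Section~\ref{subsec:nonmax}, $\mathbf P\supset B$ is the maximal parabolic with root set $\{\beta:c_\alpha(\beta)\le0\}$, and $P_\alpha\supset B$ is the parabolic whose roots are the negative roots and $\alpha$. Every reduced maximal parabolic is conjugate to such a $\mathbf P$. Let $U_\beta$ be the root subgroup of $\beta$, let $\dot s_\alpha\in P_\alpha(K)$ represent the simple reflection $s_\alpha$, and let $\mathfrak g,\mathfrak p,\mathfrak b,\mathfrak t$ be the Lie algebras of $\mathbf G,\mathbf P,B,T$. Then $\mathfrak g=\mathfrak t\oplus\bigoplus_{\beta\in\Phi}\mathfrak g_\beta$ is the decomposition into weight spaces of $T$.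

Let $(e_\beta)$ be the root vectors of a Chevalley basis. The operators $\frac1{i!}(\operatorname{ad}e_\beta)^i$ are defined on the integral form spanned by the Chevalley basis; we use the same notation for their reductions, which act on $\mathfrak g$. For nonproportional $\beta,\gamma\in\Phi$ put $r=\max\{i:\gamma-i\beta\in\Phi\}$. Then (see \cite{Carter,Steinberg})
\begin{equation}\label{eq:chev}
[e_\beta,e_\gamma]=\pm(r+1)e_{\beta+\gamma}\ \text{ if }\beta+\gamma\in\Phi,\qquad
\tfrac1{i!}(\operatorname{ad}e_\beta)^ie_\gamma=\pm\tbinom{r+i}{i}e_{\gamma+i\beta}\ \text{ if }\gamma+i\beta\in\Phi ,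
\end{equation}
and these expressions vanish if the indicated sum is not a root; moreover $\frac12(\operatorname{ad}e_\beta)^2e_{-\beta}=-e_\beta$. The group $U_\beta$ acts on $\mathfrak g$ by the operators $\sum_is^i\frac{1}{i!}(\operatorname{ad}e_\beta)^i$, $s\in K$. If $\beta+\gamma\in\Phi$, then $r+1$ is $1$ in simply laced types, at most $2$ in types $\mathrm B,\mathrm C,\mathrm F$, and at most $3$ in type $\mathrm G_2$.

\subsection*{The Schubert line}
Let $X=\mathbf G/\mathbf P$, $x_0=e\mathbf P$ and $\ell=P_\alpha x_0$. The group scheme $P_\alpha\cap\mathbf P$ contains $B$ and has Lie algebra $\mathfrak p_\alpha\cap\mathfrak p=\mathfrak b$, where $\mathfrak p_\alpha=\operatorname{Lie}P_\alpha$. So it is smooth of dimension $\dim B$, and, being parabolic, connected. Hence it equals $B$, and $\ell\cong P_\alpha/B\cong\mathbb P^1$. By the Bruhat decomposition $B$ has finitely many orbits on $X$. The only fixed point is $x_0$, and since $\alpha$ is the only simple root whose root subgroup is not in $\mathbf P$, the only one-dimensional orbit is $B\dot s_\alpha x_0$, with closure $\ell$.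

\subsection*{Relative Frobenius}
Let $Y=X^{(p)}$ be the Frobenius twist and $\varphi\colon X\to Y$ the relative Frobenius, which is $K$-linear and a homeomorphism. The projection $W\colon Y\to X$ is an isomorphism of schemes because $K$ is perfect, and $F=W\circ\varphi$. So $W$ identifies $\mathcal E_X$ with
\[
\mathcal E=(\varphi_*\mathcal O_X/\mathcal O_Y)^\vee
\]
on $Y$, and $\mathcal E_X|_\ell$ with $\mathcal E|_{\ell_Y}$, where $\ell_Y=\ell^{(p)}=\varphi(\ell)=W^{-1}(\ell)$. Ampleness, nefness and splitting types on $\ell\cong\mathbb P^1$ are unchanged. For a group scheme $M$ let $F_M\colon M\to M^{(p)}$ be its Frobenius and $M_1=\ker F_M$. The group $\mathbf G$ acts on $Y=\mathbf G^{(p)}/\mathbf P^{(p)}$ through $F_{\mathbf G}$, and $\varphi$ is $\mathbf G$-equivariant. Hence $\varphi_*\mathcal O_X$ and $\mathcal E$ are $\mathbf G$-linearized vector bundles on $Y$; the gain over $F$ is that everything is linear over $K$. Since $\varphi$ is an equivariant homeomorphism, the only $B$-fixed point of $Y$ is $y_0=\varphi(x_0)\in\ell_Y$, and the only $B$-stable integral curve in $Y$ is $\ell_Y$.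

\subsection*{Points and coverings}
For a $K$-scheme $S$ we use $S$-points freely. A morphism $a\colon A\to A'$ is an \emph{fppf epimorphism} if every $S$-point of $A'$ lifts to $A$ after an fppf covering of $S$. Functions, and sections of line bundles, satisfy fppf descent. So pullback along such an $a$ is injective on sections of line bundles, and a function on $A$ comes from $A'$ if and only if it takes equal values on any two $S$-points of $A$ with the same image in $A'$. We use that the relative Frobenius of a smooth scheme is faithfully flat.

\section{From ampleness to functions on one thickened line}\label{sec:line}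

\subsection{One line suffices}

For a vector bundle $V$ let $\mathbb P(V)$ be the bundle of rank-one quotients; $V$ is ample (nef) if $\mathcal O_{\mathbb P(V)}(1)$ is. On $\mathbb P^1$, a bundle $\bigoplus\mathcal O(a_i)$ is ample if and only if all $a_i>0$, and nef if and only if all $a_i\ge0$.

\begin{proposition}\label{prop:line}
A $\mathbf G$-linearized vector bundle $V$ on $Y$ is ample (respectively nef) if and only if $V|_{\ell_Y}$ is.
\end{proposition}

The point is that an arbitrary curve in $\mathbb P(V)$ can be degenerated by $B$ to $B$-stable curves, and these all lie over $\ell_Y$.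

\begin{proof}
``Only if'' is clear. Let $\pi\colon Z=\mathbb P(V)\to Y$ with its $\mathbf G$-action, $\xi=\mathcal O_Z(1)$ and $Z_\ell=\pi^{-1}(\ell_Y)$. Let $C\subset Z$ be an integral curve. The group $B$ acts on the projective Hilbert scheme of subschemes of $Z$ with the Hilbert polynomial of $C$, for a fixed polarization. By Borel's fixed point theorem the closure of the orbit $B\cdot[C]$ contains a $B$-fixed point $[C_0]$. The orbit closure is irreducible and carries a flat family of subschemes. So for every line bundle $M$ on $Z$ the number $\chi(M|_{C_t})-\chi(\mathcal O_{C_t})$ takes the same value at $[C]$ and at $[C_0]$, that is,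
\[
M\cdot C=\sum_im_i\,(M\cdot C_i),\qquad m_i>0,
\]
where the $C_i$ are the one-dimensional irreducible components of $(C_0)_{\mathrm{red}}$ and $m_i$ is the length of $\mathcal O_{C_0}$ at the generic point of $C_i$. As $C_0$ is $B$-stable and $B$ is connected, each $C_i$ is $B$-stable. Hence $\pi(C_i)$ is a $B$-stable irreducible closed subset of $Y$ of dimension at most $1$, so it is $y_0$ or $\ell_Y$. In both cases $C_i\subset Z_\ell$.

If $V|_{\ell_Y}$ is nef, then $\xi\cdot C_i\ge0$ for all $i$, so $\xi\cdot C\ge0$, and $V$ is nef. Suppose $V|_{\ell_Y}$ is ample, and let $A$ be an ample line bundle on $Z$. For some $n>0$ the restriction of $\xi^n\otimes A^{-1}$ to $Z_\ell$ is ample. So $(\xi^n\otimes A^{-1})\cdot C_i>0$ for all $i$, and $\xi^n\otimes A^{-1}$ is nef on $Z$. Then $\xi^n$ is the tensor product of a nef and an ample line bundle, which is ample by Kleiman's criterion. So $V$ is ample.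
\end{proof}

Here the maximality of $\mathbf P$ enters: otherwise there are several $B$-stable lines.

\subsection{The Frobenius neighborhood of the line}

Let
\[
\Gamma=\varphi^{-1}(\ell_Y)=X\times_Y\ell_Y,\qquad R=H^0(\Gamma,\mathcal O_\Gamma),\qquad D=(\varphi_*\mathcal O_X/\mathcal O_Y)|_{\ell_Y}\cong\bigoplus_i\mathcal O(d_i),
\]
so that $\mathcal E|_{\ell_Y}\cong\bigoplus_i\mathcal O(-d_i)$. Since $\varphi$ is affine and $\varphi_*\mathcal O_X/\mathcal O_Y$ is locally free, restricting to $\ell_Y$ gives an exact sequence
\begin{equation}\label{eq:D}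
0\to\mathcal O_{\ell_Y}\to\varphi_*\mathcal O_\Gamma\to D\to0 .
\end{equation}
As $H^1(\mathcal O_{\mathbb P^1})=0$, we get
\begin{equation}\label{eq:h0}
h^0(D)=\dim R-1 .
\end{equation}
In particular $\mathcal E|_{\ell_Y}$ is ample, that is, all $d_i<0$, if and only if $R=K$. Up to here we only used that $\ell$ is a smooth rational curve in a smooth projective $X$. To describe $R$ we use the action of $\mathbf G_1$. For $g\in\mathbf G_1(S)$ and $x\in X(S)$ we have $\varphi(gx)=F_{\mathbf G}(g)\varphi(x)=\varphi(x)$, so there is a morphism
\[
a\colon\mathbf G_1\times\ell\to\Gamma,\qquad (g,x)\mapsto gx,\qquad\text{with}\quad\varphi\circ a=\varphi\circ\mathrm{pr}_2 .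
\]

\begin{lemma}\label{lem:trans}
Let $M$ be a smooth algebraic group over $K$ and $N\subset M$ a smooth closed subgroup. If two points $x,x'\in(M/N)(S)$ have the same image in $(M/N)^{(p)}(S)$, then fppf-locally on $S$ there is $g\in M_1(S)$ with $gx=x'$.
\end{lemma}

\begin{proof}
Let $o$ be the base point of $M/N$. \'Etale-locally $x=ho$ and $x'=h'o$ with $h,h'\in M(S)$, because $N$ is smooth. The stabilizer in $M^{(p)}$ of the base point of $(M/N)^{(p)}=M^{(p)}/N^{(p)}$ is $N^{(p)}$, so $F_M(h)^{-1}F_M(h')\in N^{(p)}(S)$. As $N$ is smooth, $F_N$ is faithfully flat, so fppf-locally $F_M(h)^{-1}F_M(h')=F_N(q)$ with $q\in N(S)$. Put $g=h'q^{-1}h^{-1}$. Then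
\[
F_M(g)=F_M(h')\,F_N(q)^{-1}F_M(h)^{-1}=F_M(h')F_M(h')^{-1}F_M(h)F_M(h)^{-1}=1
\]
and $gx=h'q^{-1}o=h'o=x'$.
\end{proof}

\begin{lemma}\label{lem:epi}
The morphism $a$ is an fppf epimorphism. Consequently $R$ is identified, by $f\mapsto f\circ a$, with a subalgebra of $K[\mathbf G_1]$, namely
\begin{equation}\label{eq:R}
R=\bigl\{f\in K[\mathbf G_1]:\ f(g)=f(g')\text{ whenever }g,g'\in\mathbf G_1(S),\ x,x'\in\ell(S),\ gx=g'x'\bigr\}.
\end{equation}
\end{lemma}

\begin{proof}
Let $z\in\Gamma(S)$. Since $\varphi|_\ell\colon\ell\to\ell_Y$ is faithfully flat, fppf-locally there is $x\in\ell(S)$ with $\varphi(x)=\varphi(z)$. By Lemma~\ref{lem:trans} for $\mathbf P\subset\mathbf G$, fppf-locally $z=gx$ with $g\in\mathbf G_1(S)$. This proves the first claim. Functions on $\mathbf G_1\times\ell$ form the algebra $K[\mathbf G_1]\otimes H^0(\ell,\mathcal O_\ell)=K[\mathbf G_1]$, because $\ell$ is projective, connected and reduced. So a function on $\mathbf G_1\times\ell$ depends on $g$ only, and \eqref{eq:R} is the descent condition.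
\end{proof}

\begin{proposition}\label{prop:R}
We have $\mathcal E_X|_\ell\cong\mathcal O_\ell^{\oplus(\dim R-1)}\oplus(\text{ample})$. The bundle $\mathcal E_X$ is nef, and it is ample if and only if $R=K$.
\end{proposition}

\begin{proof}
Twist \eqref{eq:D} by $\mathcal O(-1)$. Since $H^0(\mathcal O(-1))=H^1(\mathcal O(-1))=0$,
\[
H^0(D(-1))\cong H^0(\Gamma,\varphi^*\mathcal O_{\ell_Y}(-1)).
\]
Pullback along $a$ is injective on sections, and $a^*\varphi^*\mathcal O_{\ell_Y}(-1)=\mathrm{pr}_2^*(\varphi|_\ell)^*\mathcal O_{\ell_Y}(-1)=\mathrm{pr}_2^*\mathcal O_\ell(-p)$ has sections $K[\mathbf G_1]\otimes H^0(\ell,\mathcal O_\ell(-p))=0$. So $H^0(D(-1))=0$, that is, all $d_i\le0$. The number of $i$ with $d_i=0$ is then $h^0(D)=\dim R-1$. This proves the first claim, and the rest follows from Proposition~\ref{prop:line}.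
\end{proof}

\section{The quadric threefold by hand}\label{sec:quadric}

Before computing $R$ in general we do it in coordinates in the smallest case in which the characteristic matters. Let
\[
X=\{z_0z_3+z_1z_2+z_4^2=0\}\subset\mathbb P^4,\qquad \ell=\{z_2=z_3=z_4=0\}.
\]
This is $\mathbf{OGr}(1,5)$, of type $\mathrm B_2$ with simple roots $\alpha_1=\varepsilon_1-\varepsilon_2$, $\alpha_2=\varepsilon_2$, and with $\alpha=\alpha_1$. Let $b_0,\dots,b_4$ be the coordinate vectors, and let $T$ act on $b_0,b_1,b_4,b_2,b_3$ with weights $-\varepsilon_1,-\varepsilon_2,0,\varepsilon_2,\varepsilon_1$. Then $[b_0]$ is the base point $x_0$, and $\ell$ is the Schubert line.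

On the chart $z_0\ne0$ the quadric is an affine space with coordinates $s=z_1/z_0$, $u=z_2/z_0$, $v=z_4/z_0$, and $z_3/z_0=-(su+v^2)$. On the chart $z_1\ne0$ take $s'=z_0/z_1$, $u'=-z_3/z_1$, $v'=z_4/z_1$. On the overlap,
\[
s'=s^{-1},\qquad v'=v/s,\qquad u'=u+v^2/s .
\]
These two charts cover $\ell$, which is given by $u=v=0$, respectively $u'=v'=0$. So $\Gamma$ is given by $u^p=v^p=0$, respectively $u'^p=v'^p=0$. To first order along $\ell$, the coordinate $v$ spans a copy of $\mathcal O_\ell(-1)$, which has no sections, while $u$ spans a copy of $\mathcal O_\ell$. The question is whether the correction $v^2/s$ prevents $u$ from extending to a function on $\Gamma$.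

\smallskip
\emph{Characteristic $2$.} Here $v^2=0$ on $\Gamma$, so $u'=u$ is a nonconstant function on $\Gamma$. Write a function as $f_0+f_1u+f_2v+f_3uv$ with $f_i\in K[s]$. With $v=sv'$, regularity on the second chart means $f_0,f_1,sf_2,sf_3\in K[s^{-1}]$, so $f_0,f_1$ are constant and $f_2=f_3=0$. Thus $R=K\oplus Ku$, and $\mathcal E_X|_\ell\cong\mathcal O\oplus(\text{ample})$. So $\mathcal E_X$ is not ample.

\smallskip
\emph{Characteristic $p\ge3$.} We claim $R=K$. Give $u,u'$ weight $2$, $v,v'$ weight $1$ and $s$ weight $0$; the gluing is homogeneous. In weight $0$ only constants are global. Let $f=\sum_if_i(s)u^iv^{k-2i}\ne0$ be global of weight $k>0$, where $f_i\in K[s]$ and the exponents $i$ and $k-2i$ lie between $0$ and $p-1$. Let $I$ be maximal with $f_I\neq0$. Substituting $u=u'-sv'^2$ and $v=sv'$, the coefficient of $u'^Iv'^{k-2I}$ is $f_Is^{k-2I}$, which must lie in $K[s^{-1}]$. Hence $k=2I$ and $f_I=c$ is a nonzero constant, with $1\le I\le p-1$. The coefficient of $u'^{I-1}v'^2$, a nonzero monomial because $p\ge3$, is $-cIs+f_{I-1}s^2$. It is a polynomial in $s$ divisible by $s$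 and lies in $K[s^{-1}]$, so it vanishes. Then $cI=sf_{I-1}$, and so $cI=0$ in $K$, a contradiction. So $R=K$, and $\mathcal E_X$ is ample by Proposition~\ref{prop:R}.

\smallskip
In terms of roots, the directions $s,v,u$ at $x_0$ belong to $\varepsilon_1-\varepsilon_2$, $\varepsilon_1$ and $\varepsilon_1+\varepsilon_2$. The reflection $s_\alpha$ fixes $\varepsilon_1+\varepsilon_2$, and the only way to write this root as a sum of two roots is as the sum of $\varepsilon_1$ and $\varepsilon_2$, with bracket $[e_{\varepsilon_1},e_{\varepsilon_2}]=\pm2e_{\varepsilon_1+\varepsilon_2}$. The correction term $v^2/s$ reflects this bracket, and it vanishes on $\Gamma$ exactly when $2=0$ in $K$. The next sections make this precise.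

\section{Stabilizers along the line: a sufficient criterion}\label{sec:suff}

Recall that $\mathfrak h$ is the Lie algebra generated by all $\operatorname{Ad}(h)\mathfrak p$ with $h\in P_\alpha(K)$. It is stable under $P_\alpha$, since $P_\alpha(K)$ permutes the generating subspaces and $P_\alpha$ is reduced. In particular it is $T$-stable and contains $\mathfrak p\supset\mathfrak t$, so
\begin{equation}\label{eq:Psi}
\mathfrak h=\mathfrak t\oplus\bigoplus_{\beta\in\Psi}\mathfrak g_\beta\quad\text{for some }\Psi\subset\Phi .
\end{equation}

For $v\in\mathfrak g=\operatorname{Lie}\mathbf G_1$ write $1+\varepsilon v$ for the corresponding point of $\mathbf G_1$ over the dual numbers $K[\varepsilon]$, $\varepsilon^2=0$, and let $D_v$ be the left-invariant derivation of $K[\mathbf G_1]$ with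
\[
f(g(1+\varepsilon v))=f(g)+\varepsilon(D_vf)(g).
\]
The map $v\mapsto D_v$ is a homomorphism of Lie algebras. So for a given $f$ the set $\{v:D_vf=0\}$ is a Lie subalgebra of $\mathfrak g$.

\begin{proposition}\label{prop:suff}
If $f\in R$, then $D_vf=0$ for all $v\in\mathfrak h$. If $\mathfrak h=\mathfrak g$, then $R=K$, and $\mathcal E_X$ is ample.
\end{proposition}

\begin{proof}
Let $f\in R$ and $x=hx_0\in\ell(K)$ with $h\in P_\alpha(K)$. The stabilizer of $x$ is $h\mathbf Ph^{-1}$. For $v\in\operatorname{Ad}(h)\mathfrak p$ the element $\gamma=1+\varepsilon v$ lies in $\mathbf G_1$ and fixes $x$, so $(g\gamma)x=gx$ for every point $g$ of $\mathbf G_1$. By \eqref{eq:R}, $f(g\gamma)=f(g)$, that is, $D_vf=0$. As $\{v:D_vf=0\}$ is a Lie subalgebra, it contains $\mathfrak h$.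

Suppose $\mathfrak h=\mathfrak g$. Since $\mathbf G$ is smooth, $K[\mathbf G_1]\cong K[t_1,\dots,t_n]/(t_1^p,\dots,t_n^p)$ for local parameters $t_j$ at $1$. For a basis $(v_i)$ of $\mathfrak g$ write $D_{v_i}=\sum_ja_{ij}\partial/\partial t_j$. At the closed point the matrix $(a_{ij})$ expresses the basis $(v_i)$ of the tangent space in the basis dual to $(dt_j)$, so it is invertible there, hence invertible over the local ring $K[\mathbf G_1]$. If $f\in R$, then all $D_{v_i}f=0$, so $\partial f/\partial t_j=0$ for all $j$. Since every exponent in $f$ is less than $p$, $f$ is constant. Proposition~\ref{prop:R} gives ampleness.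
\end{proof}

\begin{lemma}\label{lem:generate}
The set $\Psi$ contains all simple roots and all $\beta$ with $c_\alpha(\beta)\le0$. If $p$ divides none of the numbers $r+1$ attached by \eqref{eq:chev} to pairs of roots whose sum is a root, then $\mathfrak h=\mathfrak g$.
\end{lemma}

\begin{proof}
As $\mathfrak p\subset\mathfrak h$, the set $\Psi$ contains $\{c_\alpha\le0\}$, in particular all negative roots and all simple roots other than $\alpha$. Moreover $\mathfrak g_\alpha=\operatorname{Ad}(\dot s_\alpha)\mathfrak g_{-\alpha}\subset\operatorname{Ad}(\dot s_\alpha)\mathfrak p\subset\mathfrak h$, so $\alpha\in\Psi$. Every nonsimple positive root is $\beta+\gamma$ with $\beta$ simple and $\gamma$ positive, and $[e_\beta,e_\gamma]=\pm(r+1)e_{\beta+\gamma}$ is a nonzero multiple of $e_{\beta+\gamma}$ by assumption. By induction on the height, $\Psi=\Phi$.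
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
For pairs of roots whose sum is a root, always $r+1=1$ in types $\mathrm E_6,\mathrm E_7,\mathrm E_8$, and $r+1\in\{1,2\}$ in type $\mathrm F_4$. So under the hypotheses of the theorem $\mathfrak h=\mathfrak g$ by Lemma~\ref{lem:generate}, and $\mathcal E_X$ is ample by Proposition~\ref{prop:suff}.
\end{proof}

The same proof shows that every generalized Grassmannian is Frobenius--Tschirnhausen ample for $p>3$.

\section{The converse: proof of Theorem~\ref{thm:crit}}\label{sec:crit}

By Proposition~\ref{prop:R} it remains to prove $\dim R=p^{\dim\mathfrak g/\mathfrak h}$. The first half of Proposition~\ref{prop:suff} says that $R$ is contained in the algebra of functions killed by $\mathfrak h$. We must show that nothing else is imposed, and count. To count, we replace $\mathfrak h$ by a group scheme.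

Recall the theory of height one \cite[II, \S7, n\textsuperscript{o}~4]{DG}: $H\mapsto\operatorname{Lie}H$ is an inclusion-preserving bijection from closed subgroup schemes of $\mathbf G_1$ to Lie subalgebras of $\mathfrak g$ stable under the $p$-power map $v\mapsto v^{[p]}$. The algebra of distributions $K[H]^\vee$ is generated by $\operatorname{Lie}H$ and has dimension $p^{\dim\operatorname{Lie}H}$.

The algebra $\mathfrak h$ is stable under the $p$-power map. Indeed, $\mathfrak t^{[p]}\subset\mathfrak t$ and $e_\beta^{[p]}=0$. By Jacobson's formula, $(v+w)^{[p]}-v^{[p]}-w^{[p]}$ lies in the Lie algebra generated by $v$ and $w$. So \eqref{eq:Psi} gives the claim. Let $H\subset\mathbf G_1$ be the subgroup scheme with $\operatorname{Lie}H=\mathfrak h$.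
\begin{itemize}
\item $H$ contains $\mathbf P_1$ and $(P_\alpha)_1$, because $\mathfrak h\supset\mathfrak p+\mathfrak g_\alpha$.
\item $P_\alpha$ normalizes $H$: for $h\in P_\alpha(K)$ the group $hHh^{-1}$ has Lie algebra $\operatorname{Ad}(h)\mathfrak h=\mathfrak h$, so $hHh^{-1}=H$. As $P_\alpha$ is reduced, it lies in the normalizer of $H$.
\end{itemize}

\begin{proposition}\label{prop:inv}
The algebra $R$ is the algebra $K[\mathbf G_1]^H$ of functions invariant under right translation by $H$, and $\dim R=p^{\dim\mathfrak g/\mathfrak h}$.
\end{proposition}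

\begin{proof}
Let $f\in R$. By Proposition~\ref{prop:suff}, $f$ is killed by $\mathfrak h$. The function $(g,\gamma)\mapsto f(g\gamma)$ is an element of $K[\mathbf G_1]\otimes K[H]$. Pairing its second factor with $v\in\mathfrak h\subset K[H]^\vee$ gives $D_vf=0$. Since $K[H]^\vee$ is generated by $\mathfrak h$, pairing with an arbitrary $\mu\in K[H]^\vee$ gives $\mu(1)f$. So the element equals $f\otimes1$, and $f$ is $H$-invariant.

Conversely, let $f$ be right $H$-invariant, and let $gx=g'x'$ as in \eqref{eq:R}. Put $\gamma=g'^{-1}g\in\mathbf G_1(S)$. Then $x'=\gamma x$ and $\varphi(x')=\varphi(x)$. We show $\gamma\in H(S)$; this may be checked fppf-locally on $S$. The difficulty is that $x$ and $x'$ may be different points of $\ell$, so $\gamma$ need not be in a stabilizer. We correct it by an element that moves $\ell$ along itself: by Lemma~\ref{lem:trans} for $\ell=P_\alpha/B$, fppf-locally $x'=ux$ with $u\in(P_\alpha)_1(S)$. Also locally $x=yx_0$ with $y\in P_\alpha(S)$. Since $u^{-1}\gamma x=x$, the element $y^{-1}u^{-1}\gamma y\in\mathbf G_1(S)$ fixes $x_0$, so it lies in $\mathbf P_1(S)\subset H(S)$.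 As $P_\alpha$ normalizes $H$, we get $u^{-1}\gamma\in H(S)$, and as $u\in(P_\alpha)_1(S)\subset H(S)$, also $\gamma\in H(S)$. Hence $f(g)=f(g'\gamma)=f(g')$, and $f\in R$.

Finally, $\mathbf G_1\to\mathbf G_1/H$ is an $H$-torsor over a finite scheme, so $\dim K[\mathbf G_1]^H=\dim K[\mathbf G_1]/\dim K[H]=p^{\dim\mathfrak g-\dim\mathfrak h}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:crit}]
Combine Propositions~\ref{prop:R} and~\ref{prop:inv}; note that $\dim\mathfrak g/\mathfrak h=|\Phi\setminus\Psi|$.
\end{proof}

\section{The classification}\label{sec:class}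

\subsection{Parabolics that are not maximal}\label{subsec:nonmax}

\begin{proposition}\label{prop:nonmax}
If the reduced parabolic $\mathbf P\neq\mathbf G$ is not maximal, then $\mathcal E_{\mathbf G/\mathbf P}$ is not ample.
\end{proposition}

As for $\mathbb P^1\times\mathbb P^1$, the nonconstant functions come from the base of a fibration that contracts the line.

\begin{proof}
Choose a reduced parabolic $\mathbf P'$ with $\mathbf P\subsetneq\mathbf P'\subsetneq\mathbf G$. We may assume $B\subset\mathbf P$. Let $X=\mathbf G/\mathbf P$, let $\pi\colon X\to X'=\mathbf G/\mathbf P'$ be the projection, and let $x_0,x_0'$ be the base points. Let $\beta$ be a simple root with $U_\beta\subset\mathbf P'$ and $U_\beta\not\subset\mathbf P$, and let $P_\beta\supset B$ be the minimal parabolic attached to $\beta$. As in Section~\ref{sec:notation}, $\ell=P_\beta x_0\cong\mathbb P^1$; it lies in the fiber $\pi^{-1}(x_0')$. Let $\varphi,\varphi'$ be the relative Frobenius morphisms of $X,X'$, let $\Gamma=\varphi^{-1}(\ell^{(p)})$, and let $\Gamma'=\varphi'^{-1}(\varphi'(x_0'))$. Since $\ell^{(p)}$ maps to the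 point $\varphi'(x_0')$, the morphism $\pi$ restricts to $\Gamma\to\Gamma'$.

This restriction has a section. Indeed, $\Gamma'$ is the spectrum of a truncated polynomial algebra, local with residue field $K$, and $\pi$ is smooth. So there is $\sigma\colon\Gamma'\to X$ such that $\pi\sigma$ is the inclusion $\Gamma'\subset X'$ and $\sigma(x_0')=x_0$. The $p$-th power of a function on $\Gamma'$ is constant, so the relative Frobenius $F_{\Gamma'}$ of $\Gamma'$ factors through a point. Hence $\varphi\circ\sigma=\sigma^{(p)}\circ F_{\Gamma'}$ is constant with value $\varphi(x_0)$, and $\sigma$ factors through $\varphi^{-1}(\varphi(x_0))\subset\Gamma$.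

Thus $\mathcal O(\Gamma')\to\mathcal O(\Gamma)$ is injective and $\dim\mathcal O(\Gamma)\ge\dim\mathcal O(\Gamma')=p^{\dim X'}>1$. By \eqref{eq:h0}, which holds for any smooth rational curve, $D=(\varphi_*\mathcal O_X/\mathcal O_{X^{(p)}})|_{\ell^{(p)}}$ has a nonzero section. So $D^\vee$ has a summand of degree at most $0$ and is not ample.
\end{proof}

From now on $\mathbf P$ is maximal, attached to $\alpha$. By Theorem~\ref{thm:crit} we must decide whether $\Psi=\Phi$.

\subsection{Rules for computing $\Psi$}

Three rules put roots into $\Psi$:
\begin{enumerate}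
\item[(a)] $\{c_\alpha\le0\}\cup\{\alpha\}\subset\Psi$ (Lemma~\ref{lem:generate});
\item[(b)] $s_\alpha\Psi=\Psi$, since $\mathfrak h$ is stable under $\dot s_\alpha$;
\item[(c)] if $\beta,\gamma\in\Psi$, $\beta+\gamma\in\Phi$ and $p\nmid r+1$, then $\beta+\gamma\in\Psi$.
\end{enumerate}
To keep roots out of $\Psi$ we need a $P_\alpha$-stable subalgebra containing $\mathfrak p$. Here it is convenient to check stability under few root subgroups only. Put
\[
\Delta_\alpha=\{-\beta:\beta\text{ simple}\}\cup\{\alpha\}.
\]

\begin{lemma}\label{lem:gens}
The group $P_\alpha$ is generated by $T$ and the $U_\delta$, $\delta\in\Delta_\alpha$.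
\end{lemma}

\begin{proof}
Since $P_\alpha$ is generated by $B$ and $U_\alpha$, it suffices to show that the closed connected group $M\subset B$ generated by $T$ and the $U_{-\beta}$, $\beta$ simple, is $B$. As $M$ is smooth, it is enough that $\operatorname{Lie}M=\mathfrak b$. We show by induction on the height of $\beta>0$ that $e_{-\beta}\in\operatorname{Lie}M$. For simple $\beta$ this is clear. Let $\beta$ be positive and not simple. There is a simple root $\tau$ with $\langle\beta,\tau^\vee\rangle>0$, and then $\beta-\tau\in\Phi$. Let $\gamma=\beta-k\tau$, $k\geq1$, be the last root in the sequence $\beta,\beta-\tau,\beta-2\tau,\dots$; it is positive, because $\beta$ involves a simple root other than $\tau$. By induction $e_{-\gamma}\in\operatorname{Lie}M$. By the choice of $\gamma$, the number $r$ in \eqref{eq:chev} for the pair $(-\tau,-\gamma)$ is $0$, so $U_{-\tau}\subset M$ acts by $e_{-\gamma}\mapsto\sum_i\pm s^ie_{-\gamma-i\tau}$, with all coefficients $\pm1$. Since $\operatorname{Lie}M$ is $T$-stable, it contains every term, in particular $e_{-\beta}$.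
\end{proof}

(The commutators of the simple root vectors would not suffice here: for small $p$ some of them vanish.)

\begin{lemma}\label{lem:d}
Let $\Psi'\subset\Phi$ contain $\{c_\alpha\le0\}\cup\{\alpha\}$, and suppose:
\begin{enumerate}
\item[\textup{(d1)}] if $\beta,\gamma\in\Psi'$ and $\beta+\gamma\in\Phi\setminus\Psi'$, then $p\mid r+1$;
\item[\textup{(d2)}] if $\gamma\in\Psi'$, $\delta\in\Delta_\alpha$, $\gamma\ne\pm\delta$, $i\ge2$ and $\gamma+i\delta\in\Phi$, then $\gamma+i\delta\in\Psi'$.
\end{enumerate}
Then $\Psi\subset\Psi'$.
\end{lemma}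

\begin{proof}
By (d1), $\mathfrak h'=\mathfrak t\oplus\bigoplus_{\beta\in\Psi'}\mathfrak g_\beta$ is a Lie subalgebra. Let $\delta\in\Delta_\alpha$; note $\delta\in\Psi'$. We check that $\mathfrak h'$ is stable under the operators $\frac1{i!}(\operatorname{ad}e_\delta)^i$. For $i=1$ this holds because $e_\delta\in\mathfrak h'$. For $i\ge2$ they map $e_\gamma$, $\gamma\in\Psi'\setminus\{\pm\delta\}$, into $\mathfrak h'$ by (d2). They kill $\mathfrak t$ and $e_\delta$. They map $e_{-\delta}$ to $-e_\delta\in\mathfrak h'$ if $i=2$, and to $0$ if $i\ge3$. So $\mathfrak h'$ is stable under $U_\delta$, and by Lemma~\ref{lem:gens} under $P_\alpha$. As $\mathfrak h'\supset\mathfrak p$, we get $\mathfrak h'\supset\mathfrak h$.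
\end{proof}

If $p$ divides no $r+1$, then $\Psi=\Phi$ by Lemma~\ref{lem:generate}. This covers simply laced types for all $p$, types $\mathrm B,\mathrm C,\mathrm F$ for $p\ge3$, and $\mathrm G_2$ for $p\ge5$. The remaining cases are treated next.

\subsection{Types B, C, F in characteristic 2}

Let $\Phi$ be of type $\mathrm B_m$, $\mathrm C_m$ ($m\ge2$) or $\mathrm F_4$, with the invariant inner product for which long roots have square length $2$ and short roots $1$. For nonproportional roots $\beta,\gamma$ the roots in their span form a system of type $\mathrm A_1\times\mathrm A_1$, $\mathrm A_2$ or $\mathrm B_2$. If two roots in such a system have a root as their sum, the system is $\mathrm A_2$, with all roots of one length, or $\mathrm B_2=\{\pm e_1,\pm e_2,\pm e_1\pm e_2\}$. Inspecting these we find: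
\begin{enumerate}
\item[(S1)] if $\beta,\gamma,\beta+\gamma\in\Phi$, then $r+1=2$ if $\beta,\gamma$ are short and $\beta+\gamma$ is long, and $r+1=1$ otherwise; a sum of a long and a short root is never a long root;
\item[(S2)] if $\gamma\neq\pm\delta$, $i\ge2$ and $\gamma,\delta,\gamma+i\delta\in\Phi$, then $i=2$, $\delta$ is short, and $\gamma,\gamma+2\delta$ are long;
\item[(S3)] if $\beta,\gamma$ are long, $\beta\ne\pm\gamma$, then $(\beta,\gamma)\in\{0,\pm1\}$; if $\beta$ is long and $\tau$ short, then $(\beta,\tau)\in\{0,\pm1\}$.
\end{enumerate}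
So for $p=2$ rule (c) applies to every sum except \emph{short $+$ short $=$ long}. The long roots are the ones that may be missing.

\begin{proposition}\label{prop:two}
Let $\Phi$ be of type $\mathrm B_m$, $\mathrm C_m$ $(m\ge2)$ or $\mathrm F_4$, and $p=2$. Then $\Psi=\Phi$ if and only if every connected component of the Dynkin diagram with $\alpha$ removed contains a long simple root.
\end{proposition}

\begin{proof}
\emph{A component $J$ with short roots only.} Pick $\sigma\in J$ and let
\[
\Psi'=\{\text{short roots}\}\cup\{\text{long roots }\beta\text{ with }c_\sigma(\beta)\le0\}.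
\]
Since the highest root is long and $c_\sigma$ is positive on it, $\Psi'\ne\Phi$. We verify the hypotheses of Lemma~\ref{lem:d}.

Let $\beta$ be long with $c_\alpha(\beta)\le0$. If $c_\alpha(\beta)<0$, then $\beta$ is negative and $c_\sigma(\beta)\le0$. Suppose $c_\alpha(\beta)=0$ and $c_\sigma(\beta)\ne0$. The simple roots occurring in $\beta$ form a connected subdiagram, which contains $\sigma$ but not $\alpha$. So $\beta$ lies in the root system spanned by $J$, all of whose roots are short, as each is conjugate to a simple root in $J$; a contradiction. So $\beta\in\Psi'$. Also $\alpha\in\Psi'$, as $c_\sigma(\alpha)=0$.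

(d1): a root not in $\Psi'$ is long. If it is a sum of $\beta,\gamma\in\Psi'$, then by (S1) $\beta$ and $\gamma$ have the same length. They cannot both be long, since $c_\sigma$ is additive; so both are short, and $r+1=2$.

(d2): by (S2) $i=2$, $\delta$ is short and $\gamma$ is long, so $c_\sigma(\gamma)\le0$. Either $\delta=\alpha$ and $c_\sigma(\delta)=0$, or $-\delta$ is simple and $c_\sigma(\delta)\le0$. Hence $c_\sigma(\gamma+2\delta)\le0$ and $\gamma+2\delta\in\Psi'$.

So $\Psi\subset\Psi'\ne\Phi$.

\smallskip
\emph{Every component contains a long root.} By (a) all negative roots are in $\Psi$. We show by induction on the height that every positive root $\beta$ is in $\Psi$. Simple roots are. Let $\beta$ be positive and not simple, and assume all positive roots of smaller height are in $\Psi$. By (a) we may assume $c_\alpha(\beta)>0$. Choose a simple $\tau$ with $(\beta,\tau)>0$; then $\beta-\tau$ is a positive root, in $\Psi$ by induction. If $\beta=\tau+(\beta-\tau)$ is not of the form short $+$ short $=$ long, then $\beta\in\Psi$ by (c). Otherwise $\beta$ is long and $\tau$ is short, so $(\beta,\tau)=1$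 by (S3), and $\langle\beta,\tau^\vee\rangle=2$.

If $\tau=\alpha$, then $s_\alpha\beta=\beta-2\alpha$ is a positive root of smaller height, so it is in $\Psi$, and $\beta\in\Psi$ by (b).

If $\tau\ne\alpha$, we replace $\tau$ by a long root. Let $J$ be the component containing $\tau$, and $\Phi_J$ the irreducible root system that it spans. It contains long roots, and these span the same space as $\Phi_J$, because their span is a nonzero subspace stable under the Weyl group of $\Phi_J$, which acts irreducibly. So there is a long root $\gamma\in\Phi_J$ with $(\gamma,\tau)\ne0$, and we may assume $(\gamma,\tau)=1$. Then $\eta=\gamma-\tau$ is a root, and $\gamma'=\tau-\eta=2\tau-\gamma=-s_\tau(\gamma)$ is a long root with $(\gamma',\tau)=1$. Interchanging $\gamma$ and $\gamma'$ changes the sign of $\eta$, so we may assume $\eta>0$. Then $\gamma=\tau+\eta$ is a positive long root with $c_\alpha(\gamma)=0$. Now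
\[
(\beta,\gamma)+(\beta,\gamma')=2(\beta,\tau)=2 .
\]
As $c_\alpha(\beta)>0$, $\beta$ is different from $\pm\gamma,\pm\gamma'$, so by (S3) both summands are equal to $1$. In particular $\beta-\gamma=s_\gamma\beta$ is a long root. It satisfies $c_\alpha(\beta-\gamma)=c_\alpha(\beta)>0$, so it is positive, and it has smaller height than $\beta$. Thus $\beta-\gamma\in\Psi$ by induction, $\gamma\in\Psi$ by (a), and $\beta=(\beta-\gamma)+\gamma\in\Psi$ by (c), as long $+$ long $=$ long has $r+1=1$.
\end{proof}

For the quadric threefold of Section~\ref{sec:quadric} and $p=2$, removing $\alpha=\alpha_1$ from $\mathrm B_2$ leaves the short root $\sigma=\alpha_2$, and $\Psi'=\Phi\setminus\{\varepsilon_1+\varepsilon_2\}$. Since $\dim R=2$ there, Proposition~\ref{prop:inv} gives $|\Phi\setminus\Psi|=1$, so $\Psi=\Psi'$.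

\subsection{Type $\mathrm G_2$}

Let $\alpha_1$ be the short and $\alpha_2$ the long simple root. The positive roots are $\alpha_1$, $\alpha_2$, $\alpha_1+\alpha_2$, $2\alpha_1+\alpha_2$, $3\alpha_1+\alpha_2$, $3\alpha_1+2\alpha_2$. From the root strings, the sums of two positive roots that are roots have the following values of $r+1$:
\[
\begin{array}{ll}
\alpha_1+\alpha_2,\quad \alpha_2+(3\alpha_1+\alpha_2): & r+1=1,\\
\alpha_1+(\alpha_1+\alpha_2): & r+1=2,\\
\alpha_1+(2\alpha_1+\alpha_2),\quad(\alpha_1+\alpha_2)+(2\alpha_1+\alpha_2): & r+1=3.
\end{array}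
\]

\begin{proposition}\label{prop:G2}
In type $\mathrm G_2$, if $\alpha=\alpha_1$ then $\Psi=\Phi$ for every $p$; if $\alpha=\alpha_2$ and $p\in\{2,3\}$, then $\Psi\ne\Phi$.
\end{proposition}

\begin{proof}
Let $\alpha=\alpha_1$. Then $\alpha_1,\alpha_2\in\Psi$, so $\alpha_1+\alpha_2\in\Psi$ by (c). By (b), $s_\alpha(\alpha_2)=3\alpha_1+\alpha_2$ and $s_\alpha(\alpha_1+\alpha_2)=2\alpha_1+\alpha_2$ are in $\Psi$. Finally $3\alpha_1+2\alpha_2=\alpha_2+(3\alpha_1+\alpha_2)\in\Psi$ by (c).

Let $\alpha=\alpha_2$. For $p=2$ put $\Psi'=\{\beta:c_{\alpha_1}(\beta)\le1\}$, and for $p=3$ put $\Psi'=\{\beta:c_{\alpha_1}(\beta)\le2\}$; neither is all of $\Phi$. The only positive root with $c_{\alpha_2}=0$ is $\alpha_1$, so $\Psi'\supset\{c_\alpha\le0\}\cup\{\alpha\}$. For (d1) with $p=2$: if $\beta,\gamma\in\Psi'$ have $c_{\alpha_1}(\beta+\gamma)\ge2$, then $c_{\alpha_1}(\beta)=c_{\alpha_1}(\gamma)=1$, so $\beta,\gamma\in\{\alpha_1,\alpha_1+\alpha_2\}$, and the sum is a root only for $\alpha_1+(\alpha_1+\alpha_2)$, where $r+1=2$. For $p=3$: if $\beta,\gamma\in\Psi'$ and $\beta+\gamma$ is a root with $c_{\alpha_1}(\beta+\gamma)\ge3$,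 then $c_{\alpha_1}(\beta+\gamma)=3$, as no root has a larger coefficient. So one summand has coefficient $2$ and is $2\alpha_1+\alpha_2$, and the other is $\alpha_1$ or $\alpha_1+\alpha_2$. In both cases $r+1=3$. Condition (d2) holds since every $\delta\in\Delta_\alpha=\{-\alpha_1,-\alpha_2,\alpha_2\}$ has $c_{\alpha_1}(\delta)\le0$. So $\Psi\subset\Psi'\ne\Phi$ by Lemma~\ref{lem:d}.
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Parabolics that are not maximal are covered by Proposition~\ref{prop:nonmax}. For maximal ones, Theorem~\ref{thm:crit} reduces the claim to deciding whether $\Psi=\Phi$. If $p$ divides no $r+1$, this holds by Lemma~\ref{lem:generate}, and none of (i)--(iv) occurs. Type $\mathrm G_2$ with $p\in\{2,3\}$ is Proposition~\ref{prop:G2}. There remain types $\mathrm B,\mathrm C,\mathrm F$ with $p=2$, where we apply Proposition~\ref{prop:two}.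
\begin{itemize}
\item \emph{Type $\mathrm C_m$}: $\alpha_1,\dots,\alpha_{m-1}$ are short and $\alpha_m$ is long. Removing $\alpha_j$ with $j\ge2$ leaves the component $\{\alpha_1,\dots,\alpha_{j-1}\}$ of short roots. Removing $\alpha_1$ leaves $\{\alpha_2,\dots,\alpha_m\}$, which contains $\alpha_m$. This is (i).
\item \emph{Type $\mathrm B_m$}: only $\alpha_m$ is short. It forms a component by itself if and only if $\alpha=\alpha_{m-1}$. This is (ii).
\item \emph{Type $\mathrm F_4$}: $\alpha_1,\alpha_2$ are long and $\alpha_3,\alpha_4$ are short. Removing $\alpha_2$ leaves the component $\{\alpha_3,\alpha_4\}$, and removing $\alpha_3$ leaves $\{\alpha_4\}$, both of short roots. Removing $\alpha_1$ or $\alpha_4$ leaves one component, and it contains $\alpha_2$. This is (iii).\qedhere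
\end{itemize}
\end{proof}

In type $\mathrm G_2$, removing the long simple root leaves the short one and conversely, so the common description stated after Theorem~\ref{thm:class} holds there too.

\begin{thebibliography}{9}
\bibitem{Carter} Carter, \emph{Simple groups of Lie type}.
\bibitem{CO} Raymond Cheng and Emre Alp \"Ozavc{\i}, \emph{Frobenius--Tschirnhausen ampleness}, arXiv:2608.11304 (2026).
\bibitem{DG} Demazure and Gabriel, \emph{Groupes alg\'ebriques}.
\bibitem{Steinberg} Steinberg, \emph{Lectures on Chevalley groups}.
\end{thebibliography}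

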